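# Integral freeness of the algebras $U_n$ and $L_n$ on antisymmetric triples

## 1. The algebras $U_n$, $L_n$ and torsion in graded algebras over $\mathbb Z$

**Definition 1 (the algebras).** Let $n\ge 3$. $U_n$ is the unital associative algebra over $\mathbb Z$ generated by elements $\mu_{ijk}$, one for each triple of distinct indices in $\{1,\dots,n\}$, antisymmetric in the sense that $\mu_{\sigma(i)\sigma(j)\sigma(k)}=\operatorname{sgn}(\sigma)\mu_{ijk}$ for every permutation $\sigma$ of $\{i,j,k\}$, with defining relations
$$\sum_{i\notin\{j,k\}}\mu_{ijk}=0\quad\text{for all distinct }j,k,\qquad [\mu_{ijk},\mu_{pqr}]=0\quad\text{for all distinct }i,j,k,p,q,r,$$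
where $[a,b]=ab-ba$. $L_n$ is the Lie algebra over $\mathbb Z$ with the same generators, antisymmetry and relations, $[\cdot,\cdot]$ now being the Lie bracket (with $[x,x]=0$). Both are graded, with $\mu_{ijk}$ in degree $1$, and $U_n=U(L_n)$ is the universal enveloping algebra of $L_n$.

*Example.* For $n=3$ the linear relation says $\mu_{123}=0$, so $U_3=\mathbb Z$ and $L_3=0$. For $n=4$ the linear relation for $j,k$ reads $\mu_{ijk}=-\mu_{ljk}$ with $\{i,l\}$ the complement of $\{j,k\}$. All generators are thus $\pm$ one of them. No contradiction arises: put $\mu_{ijk}=\varepsilon(i,j,k,l)\,g$, where $l$ is the missing index and $\varepsilon$ is the sign of the permutation; swapping $i$ and $l$ changes the sign, as required. There are no six distinct indices, so $U_4=\mathbb Z[g]$ and $L_4=\mathbb Zg$.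

**Definition 2 (Hilbert series, torsion).** For a graded vector space $M=\bigoplus_{d\ge0} M_d$ with finite-dimensional pieces, $h_M(t)=\sum_d\dim M_d\,t^d$. For a graded abelian group with finitely generated pieces, we ask whether each $M_d$ is free; then $M$ is free.

*Example of torsion.* Let $L$ be the Lie algebra over $\mathbb Z$ on $x,y$ with the single relation $2[x,y]=0$. Then $L_2=\mathbb Z/2$. Over $\mathbb Q$ the relation kills $[x,y]$, and over $\mathbb F_2$ it says nothing, so $\dim(L\otimes F)_2$ is $0$ for $F=\mathbb Q$ and $1$ for $F=\mathbb F_2$. Torsion shows up as dependence on the field.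

**Lemma 1 (field test).** A finitely generated abelian group $M$ is free if and only if $\dim_F M\otimes F$ is the same for $F=\mathbb Q$ and for $F=\mathbb F_p$, all primes $p$.

*Proof.* Write $M=\mathbb Z^r\oplus\bigoplus_s\mathbb Z/q_s$ with prime powers $q_s>1$. Then $\dim M\otimes\mathbb Q=r$, and $\dim M\otimes\mathbb F_p$ is $r$ plus the number of $q_s$ divisible by $p$. $\square$

**Definition 3 (saturated subgroup).** A subgroup $N$ of a finitely generated free abelian group $M$ is saturated if $px\in N$, $x\in M$, $p$ prime, imply $x\in N$; equivalently $M/N$ is free, that is, $N$ is a direct summand.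

*Example.* In $\mathbb Z^2$ the lines $\mathbb Z(1,1)$ and $\mathbb Z(1,-1)$ are saturated. Their sum is not: it has index $2$.

## 2. Quadratic duals, Koszul algebras, and Poincaré–Birkhoff–Witt

Let $F$ be a field and $V$ a finite-dimensional $F$-vector space.

**Definition 4 (quadratic dual).** For $R\subset V\otimes V$ put $A=T(V)/(R)$. Its quadratic dual is $A^!=T(V^*)/(R^\perp)$, where $R^\perp\subset V^*\otimes V^*$ is the annihilator of $R$. Since $R^{\perp\perp}=R$, we have $(A^!)^!=A$.

*Example.* If $R=0$ then $A=T(V)$ and $A^!=F\oplus V^*$. If $R$ is spanned by all $x\otimes y-y\otimes x$, then $A$ is the polynomial ring on $V$, and $R^\perp$ is spanned by the $f\otimes f$ and $f\otimes g+g\otimes f$, so $A^!=\wedge(V^*)$.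

**Definition 5 (Koszul).** A connected graded algebra $A$ is Koszul if $\operatorname{Tor}^A_i(F,F)_j=0$ for $i\ne j$, where $j$ is the internal degree.

*Example.* For $A=T(V)$ the resolution $0\to A\otimes V(-1)\to A\to F\to 0$ shows $\operatorname{Tor}_1=V$ in degree $1$ and no higher Tor, so $A$ is Koszul. For $A=F[x]/(x^3)$ the resolution of $F$ starts $A(-3)\xrightarrow{x^2}A(-1)\xrightarrow{x}A$, so $\operatorname{Tor}_2$ sits in degree $3$ and $A$ is not Koszul.

We shall use the following textbook facts.

**Fact A.** If $A$ is Koszul and $\dim A_1<\infty$, then $A^!$ is Koszul and $h_A(-t)\,h_{A^!}(t)=1$ (Priddy, *Koszul resolutions*, Trans. AMS 152 (1970); Polishchuk–Positselski, *Quadratic Algebras*, AMS 2005, Ch. 2, §2). Moreover $\operatorname{Ext}_A(F,F)\cong A^!$ as graded algebras. For $A=T(V)$, $a=\dim V$, the identity is $\frac1{1+at}\cdot(1+at)=1$.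

**Fact B (Poincaré–Birkhoff–Witt).** If $L=\bigoplus_{d\ge1}L_d$ is a graded Lie algebra over a field of any characteristic with finite-dimensional pieces, then $h_{U(L)}(t)=\prod_{d\ge1}(1-t^d)^{-\dim L_d}$. Also, for a Lie algebra over $\mathbb Z$, $U(L\otimes F)=U(L)\otimes F$. For $L_4\otimes F$ this gives $1/(1-t)$, the Hilbert series of $F[g]$.

## 3. Freeness over $\mathbb Z$ and the rank formulas

The presentation of $U_n$ has integer coefficients, and we have just seen that such a presentation can hide torsion. The question, from Pavel Etingof, Andre Henriques, Joel Kamnitzer and Eric Rains, "The cohomology ring of the real locus of the moduli space of stable curves of genus 0 with marked points", arXiv:math/0507514 (2005), is whether it does here. The conjecture to be proved or disproved reads: *$U_n$ and $L_n$ are free $\mathbb Z$-modules.* It is true.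

**Theorem 1.** For every $n\ge3$, $U_n$ and $L_n$ are free $\mathbb Z$-modules. For every field $F$, $U_n\otimes F$ is a Koszul algebra, and
$$\sum_d \operatorname{rank}(U_n)_d\,t^d=\prod_{0\le j<(n-3)/2}\frac1{1-(n-3-2j)^2t},\qquad \operatorname{rank}(L_n)_d=\sum_{0\le j<(n-3)/2}\frac1d\sum_{c\mid d}\mu(c)\,(n-3-2j)^{2d/c},$$
where $\mu$ is the Möbius function.

Theorem 2, in Section 13, extends this to a family $L_{m,K}$ and gives integral monomial bases of the quadratic duals.

**Conventions.** $m=n-1\ge2$ and $[m]=\{1,\dots,m\}$. A *triple* is a 3-element subset of $[m]$. Inequalities between power series are coefficientwise. We write $K\cup e$, $K\cup ed$ for $K\cup\{e\}$, $K\cup\{e,d\}$, and $xed$ for $\{x,e,d\}$.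

## 4. Eliminating the index $n$

**Step 1: remove the linear relations.** Put $\nu_{ijk}=\mu_{ijk}$ for $i,j,k\le m$. For $j,k\le m$ the linear relation says $\mu_{jkn}=-\sum_{i\le m}\nu_{ijk}$ (sum over $i\ne j,k$), so it just defines $\mu_{jkn}$. The remaining linear relations, for the pairs $j,n$, become $-\sum_{i,l\le m}\nu_{lij}=0$; they hold automatically, since exchanging $i$ and $l$ changes the sign. So the degree-1 part is the free module $V_{\mathbb Z}$ with basis $\nu_A$, $A$ a triple, where $\nu_A=\nu_{abc}$ for $A=\{a<b<c\}$.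

**Step 2: rewrite the commutators.** If none of six distinct indices is $n$, we get a commutator of disjoint triples. Otherwise, for $i,j,p,q,r\le m$ distinct, $[\mu_{ijn},\mu_{pqr}]=-\sum_{l\le m}[\nu_{ijl},\nu_{pqr}]$ (as $\nu_{lij}=\nu_{ijl}$), and the terms with $l\notin\{p,q,r\}$ are again brackets of disjoint triples. Hence the defining relations are equivalent to

* (i) $[\nu_A,\nu_B]=0$ for $A\cap B=\emptyset$;
* (ii) $[\nu_{ijp}+\nu_{ijq}+\nu_{ijr},\ \nu_{pqr}]=0$ for distinct $i,j,p,q,r\in[m]$.

The same elimination works for $L_n$.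

*Small cases.* Relations need at least five letters. For $m\le4$, that is $n\le5$, $U_n$ is the free associative algebra on $\binom m3=0,1,4$ generators, with Hilbert series $1$, $1/(1-t)$, $1/(1-4t)$, as Theorem 1 says. The first relations occur at $m=5$.

**Step 3: the space of relations.** Let $\mathcal R_{\mathbb Z}\subset\wedge^2V_{\mathbb Z}$ be the span of

* (i) $\nu_A\wedge\nu_B$ with $A\cap B=\emptyset$, and
* (ii) $(\nu_{ijp}+\nu_{ijq}+\nu_{ijr})\wedge\nu_{pqr}$.

For a field $F$ let $V=V_{\mathbb Z}\otimes F$ and let $\mathcal R\subset\wedge^2V$ be the $F$-span of the same elements. The map $x\wedge y\mapsto x\otimes y-y\otimes x$ embeds $\wedge^2V$ in $V\otimes V$ in every characteristic, since it sends the basis $\nu_A\wedge\nu_B$ to independent vectors. So $U_n\otimes F=T(V)/(\mathcal R)$.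

## 5. Relations on five letters and the Petersen graph

The basis vector $\nu_A\wedge\nu_B$ has *support* $A\cup B$. Elements (i) have support of size 6, and each is a multiple of one basis vector. Elements (ii) have support a 5-set. Hence $\mathcal R$ is the direct sum of the lines spanned by the elements (i) and, for each 5-set $S$, the space $\mathcal R_S$ spanned by the elements (ii) with $\{i,j,p,q,r\}=S$. The same holds over $\mathbb Z$.

For a triple $A=\{p,q,r\}\subset S$ with $\{i,j\}=S\setminus A$ put
$$R_A=(\nu_{ijp}+\nu_{ijq}+\nu_{ijr})\wedge\nu_{pqr},\qquad (i,j,p,q,r)\text{ an even permutation of the increasingly ordered }S.$$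
This is well defined: two admissible orderings differ by an even permutation of $p,q,r$ with $i,j$ fixed, or by an odd permutation of $p,q,r$ together with the swap of $i,j$. In the second case both factors change sign.

**Lemma 2.** For $|A\cap B|=1$, $A\cup B=S$, the coefficient of $\sum_A c_AR_A$ at $\nu_A\wedge\nu_B$ is
$$\pm(c_A-c_B).\tag{1}$$
All other coefficients are $0$.

*Proof.* $R_A$ involves exactly the pairs $\{A,B\}$ with $B\subset S$, $|A\cap B|=1$. Let $B=\{i,j,p\}$; a cyclic rotation of $p,q,r$ is even, so we may arrange that $(i,j,p,q,r)$ is even. The term of $R_A$ at this pair is $E=\nu_{ijp}\wedge\nu_{pqr}$. The ordering $(q,r,p,i,j)$ arises by the two transpositions $i\leftrightarrow q$, $j\leftrightarrow r$, so it is even too, and the term of $R_B$ is $\nu_{qrp}\wedge\nu_{pij}=\nu_{pqr}\wedge\nu_{ijp}=-E$. $\square$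

Here is the picture to keep. Take the ten triples of $S$ as vertices and join $A,B$ when $|A\cap B|=1$, that is, when the complementary pairs are disjoint. This is the Petersen graph: 10 vertices of degree 3, 15 edges. By (1), up to signs, $(c_A)\mapsto\sum c_AR_A$ sends a function on vertices to its differences along edges. The graph is connected: two triples $\{a,b,c\},\{a,b,d\}$ of $S=\{a,b,c,d,f\}$ that are not joined are both joined to $\{c,d,f\}$. So $\sum c_AR_A=0$ exactly when $c$ is constant, and $\dim\mathcal R_S=9$ over every field.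

**Lemma 3.** $\mathcal R_{\mathbb Z}$ is saturated in $\wedge^2V_{\mathbb Z}$.

*Proof.* It splits by supports. On a 6-element support it is spanned by basis vectors. On a 5-set, suppose a prime $p$ divides all coefficients of $\sum c_AR_A$. By (1), $c_A\equiv c_B$ mod $p$ along edges, so all $c_A$ are congruent mod $p$ by connectedness. Subtracting a constant, which by (1) does not change the sum, we may take all $c_A$ divisible by $p$. So $\frac1p\sum c_AR_A\in\mathcal R_{\mathbb Z}$. $\square$

**The degree-by-degree attempt.** We have $(L_n)_2=\wedge^2V_{\mathbb Z}/\mathcal R_{\mathbb Z}$, so Lemma 3 says that $(L_n)_2$ is free. For $n=6$ its rank is $\binom{10}2-9=36$, and Theorem 1 gives $\frac12(81-9)+\frac12(1-1)=36$. One would like to go on: $(U_n)_3=V_{\mathbb Z}^{\otimes3}/(\mathcal R_{\mathbb Z}\otimes V_{\mathbb Z}+V_{\mathbb Z}\otimes\mathcal R_{\mathbb Z})$. Each of the two summands is saturated. But, as the lines in $\mathbb Z^2$ in Section 1 show, a sum of two saturated subgroups need not be saturated, and in degree $d$ there are $d-1$ summands. Knowledge of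 $\mathcal R_{\mathbb Z}$ alone does not settle this. What we can use instead is Lemma 1: it suffices to know the Hilbert series of $U_n\otimes F$ for each field, and Fact A lets us read it off from the quadratic dual, provided that the dual is Koszul.

## 6. The quadratic dual $\Lambda$ and what must be shown about it

Fix a field $F$. Let $\omega_A$ be the dual basis of $V^*$, and $\omega_{abc}=\pm\omega_{\{a,b,c\}}$ the antisymmetric version; these signs will not matter. Pair $\wedge^jV$ and $\wedge^jV^*$ by $\langle x_1\wedge\dots\wedge x_j,\,f_1\wedge\dots\wedge f_j\rangle=\det(f_a(x_b))$.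

The annihilator of $\mathcal R\subset\wedge^2V\subset V\otimes V$ in $V^*\otimes V^*$ contains all $\omega_A\otimes\omega_A$ and $\omega_A\otimes\omega_B+\omega_B\otimes\omega_A$. Dividing $T(V^*)$ by these gives the exterior algebra, and on $x\otimes y-y\otimes x$ the tensor $f\otimes g$ takes the value $f(x)g(y)-f(y)g(x)$, the determinant pairing. So the quadratic dual of $U_n\otimes F$ is
$$\Lambda=\wedge(V^*)/(\mathcal R^\perp),\qquad\mathcal R^\perp\subset\wedge^2V^*.$$

*Example.* $\dim\Lambda_2=\dim\mathcal R=10\binom m6+9\binom m5$, since a 6-set is a union of two disjoint triples in 10 ways. For $m=5$, $\Lambda$ starts $1+10t+9t^2$; for $m=6$ it starts $1+20t+64t^2$, to be compared with $(1+16t)(1+4t)$.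

Our goal is to show that, **for every $F$, $\Lambda$ is Koszul and its Hilbert series does not depend on $F$**. To reach it we kill the generators of $\Lambda$ in a controlled order and follow all intermediate quotients.

**Definition 6 (the ideals $I_K$).** For $K\subset[m]$ let $I_K\subset\Lambda$ be the ideal generated by the $\omega_B$ with $|B\cap K|\ge2$, let $\Lambda_K=\Lambda/I_K$, and let $H_K$ be its Hilbert series. If $|K|\le1$ then $I_K=0$, so $\Lambda_\emptyset=\Lambda_{\{x\}}=\Lambda$.

*Example.* $m=4$, $K=\{1,2\}$: the triples $123,124$ are killed, $134$ and $234$ survive. They share two elements, and $\mathcal R=0$, so $\mathcal R^\perp=\wedge^2V^*$ and all products vanish. Thus $H_K=1+2t$.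

## 7. Vanishing products and an upper bound for $H_K$

**Lemma 4.**
(a) $\omega_A\omega_B=0$ in $\Lambda$ if $|A\cap B|\ge2$.
(b) If $|C\cap D|=1$ and $|(C\cup D)\cap K|\ge2$, then $\omega_C\omega_D\in I_K$.
(c) If $x\in K$, $e,d\notin K$, $e\ne d$, then $I_{K\cup ed}\,\omega_{xed}\subset I_K$.

*Proof of (a).* $\mathcal R$ involves only pairs with $|A\cap B|\le1$, so $\omega_A\wedge\omega_B\in\mathcal R^\perp$ if $|A\cap B|=2$. Also $\omega_A^2=0$.

*Proof of (b).* Let $S=C\cup D$, a 5-set, let $x\ne x'$ lie in $S\cap K$, and $S\setminus\{x,x'\}=\{e,d,f\}$. Let $W\subset\wedge^2V^*$ be the span of all $\omega_A\wedge\omega_B$ with $A$ or $B$ containing $\{x,x'\}$. Its image in $\Lambda$ lies in $I_K$, so it suffices to show $\omega_C\wedge\omega_D\in\mathcal R^\perp+W=(\mathcal R\cap W^\perp)^\perp$. Now $W^\perp$ is a coordinate subspace: the span of the $\nu_A\wedge\nu_B$ with neither $A$ nor $B$ containing $\{x,x'\}$. So the support components of an element $\rho\in\mathcal R\cap W^\perp$ again lie in $\mathcal R\cap W^\perp$, and $\omega_C\wedge\omega_D$ sees only the $S$-component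 $\rho_S=\sum c_AR_A$. We show that $\rho_S=0$.

By (1), $c_A=c_B$ whenever $A=\{x,x',l\}$, $l\in\{e,d,f\}$, and $|A\cap B|=1$. With $\{a,b\}=\{e,d,f\}\setminus l$, the three neighbors of $A$ are $edf$, $xab$, $x'ab$. So $c_{xx'l}=c_{edf}=c_{xab}=c_{x'ab}$. As $l$ varies, these are $3+1+3+3=10$ triples, all the triples of $S$. Hence all $c_A$ are equal and $\rho_S=0$ by (1). (In the Petersen graph, the $9$ edges at the three vertices $xx'l$ form a spanning tree.)

For later use, we have shown
$$\mathcal R_S\cap W^\perp=0.\tag{2}$$

*Proof of (c).* Let $|B\cap(K\cup ed)|\ge2$; by graded commutativity it suffices to show $\omega_B\omega_{xed}\in I_K$. If $|B\cap K|\ge2$ this is clear. Otherwise $B$ contains $e$ or $d$. If $|B\cap\{x,e,d\}|\ge2$, use (a). Otherwise $B$ contains exactly one of $e,d$ and $x\notin B$, so $B$ contains some $x'\in K$, $x'\ne x$. Then $|B\cap xed|=1$ and the union contains $x,x'\in K$, so (b) applies with $C=B$, $D=xed$. $\square$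

**The candidate Hilbert polynomials.** Define $P_{k,r}(t)$ for $k,r\ge0$ by $P_{k,0}=P_{k,1}=1$ and
$$P_{k,r}=P_{k+1,r-1}+k(r-1)\,t\,P_{k+2,r-2}\qquad(r\ge2).\tag{3}$$
*Example.* $P_{2,2}=1+2t$, which agrees with the example above. Also $P_{3,2}=1+3t$, $P_{2,3}=P_{3,2}+4tP_{4,1}=1+7t$, and $P_{1,4}=P_{2,3}+3tP_{3,2}=1+10t+9t^2$.

**The chain from $I_K$ to $I_{K\cup e}$.** Its purpose is to compare $\Lambda_K$ with smaller quotients, killing one generator at a time. Let $K\ne\emptyset$, $e\notin K$, and order the pairs $(x,d)\in K\times([m]\setminus(K\cup e))$ arbitrarily as $(x_1,d_1),\dots,(x_N,d_N)$. Put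
$$J_l=I_K+(\omega_{x_1ed_1},\dots,\omega_{x_led_l}).$$
Then $J_0=I_K$. Also $J_N=I_{K\cup e}$: a triple $B$ with $|B\cap(K\cup e)|\ge2>|B\cap K|$ contains $e$ and exactly one element of $K$, so $B=xed$ with $x\in K$, $d\notin K\cup e$. The quotient $J_l/J_{l-1}$ is cyclic, generated by $\omega_{x_led_l}$, so it is $\Lambda/(J_{l-1}:\omega_{x_led_l})$ shifted by one degree, where $J:\omega=\{a\in\Lambda: a\omega\in J\}$. By Lemma 4(c),
$$J_{l-1}:\omega_{x_led_l}\ \supseteq\ I_{K\cup ed_l}.\tag{4}$$
Adding up Hilbert series,
$$H_K= H_{K\cup e}+t\sum_{l=1}^N h_{\Lambda/(J_{l-1}:\omega_{x_led_l})}\ \le\ H_{K\cup e}+t\sum_{l=1}^NH_{K\cup ed_l}.\tag{5}$$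
If $|[m]\setminus K|\le1$, every triple meets $K$ in at least two elements and $\Lambda_K=F$. For $k=|K|$, $r=m-k\ge2$ there are $N=k(r-1)$ pairs. By induction on $m-|K|$, (3) and (5) give
$$H_K\le P_{|K|,\,m-|K|}\qquad(K\ne\emptyset).\tag{6}$$

**What is missing.** If (4) were an equality always, the sequences $0\to\Lambda_{K\cup ed_l}(-1)\to\Lambda/J_{l-1}\to\Lambda/J_l\to0$ would be exact, and Koszulness would follow by induction (Section 11). But Lemma 4 only says that certain products vanish. It cannot show that others do not. By (5), equality in (4) for all $K,e,l$ follows from equality in (6) for all $K$. So we need $P_{|K|,m-|K|}$ worth of linearly independent elements in $\Lambda_K$, over every field. To prove independence we need linear functionals on $\Lambda_K$.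

## 8. Functionals on $\Lambda$ from ternary forests

A functional on $\Lambda_j$ is an element of $\wedge^jV$ that annihilates the ideal $(\mathcal R^\perp)$. For $j=2$ these are the elements of $\mathcal R$. We generalize the shape of the relations.

**Definition 7 (trees, forests).** A *tree* on a finite set $X\neq\emptyset$ is a single leaf (if $|X|=1$) or an unordered triple $\{T_1,T_2,T_3\}$ of trees on disjoint sets with union $X$. Each (internal) node $v$ has three child leaf sets $X_1,X_2,X_3$; put
$$s_v=\sum_{a\in X_1,\,b\in X_2,\,c\in X_3}\nu_{abc},$$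
defined up to sign. A *forest* $\tau$ on $[m]$ is a set of trees on the blocks of a partition of $[m]$, and $\theta_\tau=\bigwedge_vs_v$ over all its nodes, defined up to sign. It is a *$K$-forest* if every tree has at most one leaf in $K$. A triple $B$ is *split* at $v$ if it has one element in each child set of $v$.

*Example.* In the tree $\{1,\{2,3,4\},5\}$ the root has $s_v=\pm(\nu_{152}+\nu_{153}+\nu_{154})$ and the lower node has $s_w=\pm\nu_{234}$. So $\theta_\tau$ is, up to sign, a relation (ii). Two disjoint one-node trees give a relation (i). The forests with two nodes include all generators of $\mathcal R$.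

Note that $\omega_B(s_v)=\pm1$ if $B$ is split at $v$ and $0$ otherwise. Each $B$ is split at at most one node, namely the lowest node having all of $B$ below it.

**Lemma 5.** $s_v\wedge s_w\in\mathcal R$ for distinct nodes $v,w$ of $\tau$. Hence $\theta_\tau$ defines a functional on $\Lambda$. If $\tau$ is a $K$-forest, $\theta_\tau$ vanishes on $I_K$.

*Proof.* If neither node lies below the other, only disjoint triples occur: type (i). If $w$ lies below $v$ inside the child set $X_1$ of $v$, and $W_1,W_2,W_3$ are the child sets of $w$, then up to sign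
$$s_v\wedge s_w=\sum_{x\in W_1,y\in W_2,z\in W_3,\,b\in X_2,\,c\in X_3}\Big(\sum_{a\in X_1}\nu_{abc}\Big)\wedge\nu_{xyz}.$$
The terms with $a\notin\{x,y,z\}$ are of type (i), since $b,c\notin X_1$. The rest is $(\nu_{bcx}+\nu_{bcy}+\nu_{bcz})\wedge\nu_{xyz}$, type (ii).

For $r\in\mathcal R^\perp$ and $\zeta\in\wedge^{j-2}V^*$, Laplace expansion of the determinant along the two rows of $r$ gives
$$\langle\theta_\tau,r\wedge\zeta\rangle=\sum_{\{v,w\}}\pm\langle s_v\wedge s_w,r\rangle\,\big\langle\textstyle\bigwedge_{u\ne v,w}s_u,\zeta\big\rangle=0.$$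
If $\tau$ is a $K$-forest and $|B\cap K|\ge2$, then $B$ does not lie in the leaf set of one tree, so $\omega_B(s_v)=0$ for all $v$ and $\langle\theta_\tau,\omega_B\wedge\zeta\rangle=0$. $\square$

**When is a pairing nonzero?** Regard a monomial $\beta=\omega_{B_1}\cdots\omega_{B_j}$ as a hypergraph on $[m]$ with edges $B_1,\dots,B_j$; its connected components (isolated points included) are the *components of $\beta$*. Suppose $\langle\theta_\tau,\beta\rangle=\det(\omega_{B_a}(s_{v_b}))\ne0$. Then there is a bijection $v\mapsto B_v$ from nodes to edges with $B_v$ split at $v$. Going bottom-up, the leaf set below each node is connected: the three child sets are, and $B_v$ joins them. No edge joins different trees. Therefore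
$$\langle\theta_\tau,\beta\rangle\ne0\ \Longrightarrow\ \text{the components of }\beta\text{ are exactly the leaf sets of the trees of }\tau.\tag{7}$$

## 9. Monomials from the recursion, and where to graft

Recursion (3) tells us how many monomials we want and how to index them.

**Index sets and monomials.** For $K\ne\emptyset$, $E=[m]\setminus K$, define $\mathcal I_K$ and monomials $\beta_i$, $i\in\mathcal I_K$: if $|E|\le1$, $\mathcal I_K$ is a single index with $\beta=1$. If $|E|\ge2$, let $e=\min E$ and
$$\mathcal I_K=\mathcal I_{K\cup e}\ \sqcup\bigsqcup_{x\in K,\ d\in E\setminus e}\{(x,d)\}\times\mathcal I_{K\cup ed},\qquad \beta_{(x,d,i)}=\omega_{xed}\,\beta_i,$$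
indices in $\mathcal I_{K\cup e}$ keeping their $\beta$. By (3), $\sum_{i\in\mathcal I_K}t^{\deg\beta_i}=P_{|K|,m-|K|}$.

*Example.* $m=5$, $K=\{1\}$, so $e=2$. The degree-2 monomials are $\omega_{12d}\,\omega_{xfg}$ with $d\in\{3,4,5\}$, $\{f<g\}=\{3,4,5\}\setminus d$, $x\in\{1,2,d\}$: nine of them.

We want a forest $\tau_i$ for each $i$ such that the matrix of pairings is invertible over $\mathbb Z$. Given $\tau_i$ for $i\in\mathcal I_{K\cup ed}$, the edge $xed$ of $\beta_{(x,d,i)}$ must merge the trees $T_x,T_e,T_d$ of $\tau_i$ containing $x,e,d$ into one tree with one more node.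

**Joining at the roots fails.** The obvious choice is $\{T_x,T_e,T_d\}$. In the example, take $x=d$ in $\omega_{12d}\omega_{dfg}$. Then $T_1=1$, $T_2=2$, $T_d=\{d,f,g\}$, and the joined tree is $\{1,2,\{3,4,5\}\}$ *for each of $d=3,4,5$*. Three different monomials get the same forest, so three rows of the pairing matrix agree up to sign and its determinant is $0$. The cause is visible: the new node has third child set $X_d$, so it cannot tell $d$ from the other leaves of $T_d$.

**Grafting at the leaf $d$.** We therefore make $d$ alone the third child of the new node. Define $\tau_i$ by: the forest without nodes if $|E|\le1$; indices in $\mathcal I_{K\cup e}$ keep their $\tau$; and $\tau_{(x,d,i)}$ is obtained from $\tau_i$ by replacing $T_x,T_e,T_d$ by the single tree obtained from $T_d$ by replacing its leaf $d$ by the tree $\{T_x,T_e,d\}$.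

In the example, the monomials with $x=d$ now get $\{\{1,2,d\},f,g\}$: three different trees.

**Well-definedness.** By induction, for $i\in\mathcal I_K$: $\tau_i$ is a $K$-forest; each component of $\beta_i$ contains at most one element of $K$; $\beta_i$ has as many edges as $\tau_i$ has nodes. All three are clear if $|E|\le1$, and pass from $\mathcal I_{K\cup e}$ to $\mathcal I_K$. For $(x,d,i)$: $T_x,T_e,T_d$ are distinct, because $\tau_i$ is a $(K\cup ed)$-forest, and their only leaves in $K\cup ed$ are $x,e,d$, so the new tree has only $x$ as a leaf in $K$. Likewise the components of $x,e,d$ in $\beta_i$ are distinct, with no other elements of $K\cup ed$; adding the edge $xed$ merges them into one component meeting $K$ only in $x$. One edge and one node are added.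

The price of grafting at $d$ is that the sums $s_v$ at nodes above $d$ change. In the example with fixed $d$, the rows are as follows. For $x=1$: $\{\{1,f,g\},2,d\}$. For $x=2$: $\{1,\{2,f,g\},d\}$. For $x=d$: $\{\{1,2,d\},f,g\}$. Apart from the new node, whose three children contain $1$, $2$, $d$ respectively, the remaining node has $\pm\nu_{1fg}$, $\pm\nu_{2fg}$, $\pm(\nu_{1fg}+\nu_{2fg}+\nu_{dfg})$. Against $\omega_{1fg},\omega_{2fg},\omega_{dfg}$ this is, up to signs, the matrix with rows $(1,0,0)$, $(0,1,0)$, $(1,1,1)$: not diagonal, but triangular. The triangularity is governed by $|X_d|$, which is $1,1,3$ in the three rows. This is what happens in general.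

## 10. The pairing matrices have determinant $\pm1$

**Lemma 6.** The integer matrix $M_K=(\langle\theta_{\tau_i},\beta_j\rangle)_{i,j\in\mathcal I_K}$ (entry $0$ if degrees differ) has determinant $\pm1$.

*Proof.* Fix signs and orders for all $\theta_{\tau_i}$; other choices only change signs of rows. We use induction on $|E|$. The case $|E|\le1$ is trivial. Let $|E|\ge2$, $e=\min E$.

**Step 1: separate the indices in $\mathcal I_{K\cup e}$ from the others.** A row $i\in\mathcal I_{K\cup e}$ has zero entry at each column $(x',d',j)$, because $\tau_i$ is a $(K\cup e)$-forest and the edge $\{x',e,d'\}$ has two elements in $K\cup e$. So $M_K$ is block triangular with diagonal blocks $M_{K\cup e}$, of determinant $\pm1$ by induction, and $N$, with rows $(x,d,i)$ and columns $(x',d',j)$.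

**Step 2: show that $N$ is block diagonal, with blocks indexed by $(x,d)$.** Let $\tau=\tau_{(x,d,i)}$ and let $u$ be the new node, with children $T_x,T_e,d$. Suppose $\{x',e,d'\}$ is split at a node $v$ of $\tau$. Then $x'$ is in the tree of $e$, whose only leaf in $K$ is $x$; so $x'=x$. The leaves $x,e$ lie in different children only at $u$, so $v=u$. Then $d'$ lies in the third child set $\{d\}$, so $d'=d$. Hence in the determinant $\langle\theta_\tau,\omega_{x'ed'}\beta_j\rangle$ the line of $\omega_{x'ed'}$ is zero unless $(x',d')=(x,d)$, and then its only nonzero entry is $\pm1$, at $u$. Expanding along this line, the entry is $\pm\langle\theta_i',\beta_j\rangle$, where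
$$\theta_i'=\bigwedge_{v\ne u}s_v'\qquad(s_v'\text{ formed in }\tau),$$
with a sign depending only on the row. It remains to show that, for fixed $(x,d)$, the matrix $N'=(\langle\theta_i',\beta_j\rangle)_{i,j\in\mathcal I_{K\cup ed}}$ has determinant $\pm1$. We know by induction that $\det M_{K\cup ed}=\pm1$.

**Step 3: compare $s'_v$ with $s_v$.** Let $X_x,X_e,X_d$ be the leaf sets of $T_x,T_e,T_d$ in $\tau_i$. The nodes $v\neq u$ of $\tau$ are the nodes of $\tau_i$; keep the same order and child order. Then $s'_v=s_v$ except for the nodes $v$ of $T_d$ having $d$ below them. For those, if $d$ lies in the child set $X_1$ and $X_2,X_3$ are the others, the set $X_1$ has grown by $X_x\cup X_e$, so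
$$s'_v=s_v+s_v^+,\qquad s_v^+=\sum_{a\in X_x\cup X_e,\,b\in X_2,\,c\in X_3}\nu_{abc}.$$
Put $a_i=|X_d|$, and let $b_j$ be the size of the component of $d$ in $\beta_j$.

**Step 4: the correction terms vanish when $b_j\ge a_i$.** *Claim: if $b_j\ge a_i$, then $\langle\theta'_i,\beta_j\rangle=\langle\theta_{\tau_i},\beta_j\rangle$.* Expand $\theta'_i$ multilinearly. The term with no $s^+_v$ chosen is $\theta_{\tau_i}$. Consider a term in which $s_v^+$ is chosen exactly for $v\in Q$, $Q\ne\emptyset$, and suppose it pairs nontrivially with $\beta_j$. Then there is a bijection $v\mapsto B_v$ from the nodes of $\tau_i$ to the edges of $\beta_j$ such that $B_v$ is split at $v$ in $\tau_i$ for $v\notin Q$, while for $v\in Q$ the edge $B_v$ has one element in $X_x\cup X_e$ and two in $X_d$.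

The nodes of $T_x$ and $T_e$ are not in $Q$, so their edges connect $X_x$, respectively $X_e$. Since $j\in\mathcal I_{K\cup ed}$, the components of $x,e,d$ in $\beta_j$ are distinct. Thus the component of $d$ is disjoint from $X_x\cup X_e$. No edge joins $X_x\cup X_e\cup X_d$ to its complement, so this component is contained in $X_d$. Now take $v\in Q$. The two elements of $B_v\cap X_d$ are joined by $B_v$ to an element of $X_x\cup X_e$, so they lie in the component of $x$ or $e$, hence not in that of $d$. Therefore $b_j<|X_d|=a_i$, a contradiction. This proves the claim.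

**Step 5: conclude by triangularity.** Entries of $M_{K\cup ed}$ vanish unless $a_i=b_j$, since by (7) a nonzero pairing forces the component of $d$ to equal $X_d$. Let $Q_s$ be the set of rows with $a_i=s$ and $C_s$ the set of columns with $b_j=s$. The rows in $Q_s$ are supported on $C_s$ and independent, so $|Q_s|\le|C_s|$ for all $s$. Both sizes sum to $|\mathcal I_{K\cup ed}|$, so $|Q_s|=|C_s|$, and $\det M_{K\cup ed}$ is, up to sign, the product of the determinants of the blocks $Q_s\times C_s$. By the claim, $N'$ agrees with $M_{K\cup ed}$ wherever $b_j\ge a_i$: the blocks with $b_j=a_i$ are the same, and those with $b_j>a_i$ are zero. So $N'$ is block triangular with the same diagonal blocks, and $\det N'=\pm1$. $\square$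

**Proposition 1.** For every field $F$ and $K\ne\emptyset$, $\{\beta_i\}_{i\in\mathcal I_K}$ is a basis of $\Lambda_K$ and $H_K=P_{|K|,m-|K|}$. Consequently equality holds in (4): for all $K\ne\emptyset$, $e\notin K$, all orderings and all $l$, $\ J_{l-1}:\omega_{x_led_l}=I_{K\cup ed_l}$.

*Proof.* The $\theta_{\tau_i}$ have integer coefficients, and their reductions to $F$ are functionals on $\Lambda_K$ by Lemma 5. The matrix of pairings with the $\beta_j$ has determinant $\pm1\neq0$ in $F$. So the $\beta_i$ are linearly independent in $\Lambda_K$, and $H_K\ge P_{|K|,m-|K|}$. With (6) we have equality, and the $\beta_i$ form a basis. Now both sides of (5) are known: $H_K=P_{k,r}$ on the left, and $P_{k+1,r-1}+k(r-1)tP_{k+2,r-2}=P_{k,r}$ on the right. (If $r=1$ there are no pairs $(x,d)$ and nothing to show.) So each of the inequalities $h_{\Lambda/(J_{l-1}:\omega_{x_led_l})}\le H_{K\cup ed_l}$ is an equality, and the inclusion (4) of ideals is an equality. $\square$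

## 11. Koszulness of all $\Lambda_{K_0}$

**Proposition 2.** For every field $F$ and every $K_0\subset[m]$, the algebra $A=\Lambda_{K_0}$ is Koszul.

*Proof.* As $\Lambda_\emptyset=\Lambda_{\{x\}}$, assume $K_0\ne\emptyset$. In the graded-commutative algebra $A$, left, right and two-sided homogeneous ideals coincide. Consider the family of ideals of $A$ which are images of $I_K$, $K\supseteq K_0$, and of the intermediate ideals $J_l$ of Section 7, $K\supseteq K_0$, $e\notin K$.

**Step 1: the statement to be proved.** We show $\operatorname{Tor}^A_i(A/J,F)_j=0$ for $j\ne i$ and all $J$ in the family, by induction on $i$. For $i=0$: $J$ is generated in degree $1$, so $A/J\otimes_AF=F$ in degree $0$.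

**Step 2: one step of the chain.** Let $i\ge1$. By Proposition 1, right multiplication by $\omega_{x_led_l}$ gives an exact sequence of graded left modules
$$0\to(A/I_{K\cup ed_l})(-1)\xrightarrow{\ \cdot\,\omega_{x_led_l}\ }A/J_{l-1}\to A/J_l\to0,\tag{8}$$
and hence an exact piece
$$\operatorname{Tor}_i(A/J_{l-1},F)_j\to\operatorname{Tor}_i(A/J_l,F)_j\to\operatorname{Tor}_{i-1}(A/I_{K\cup ed_l},F)_{j-1}.$$
For $j\ne i$ the right-hand term vanishes by induction on $i$, because $I_{K\cup ed_l}$ is in the family. So if the assertion holds for $J_{l-1}$ in homological degree $i$, it holds for $J_l$.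

**Step 3: run through the family.** For $K=K_0$ the ideal $I_{K_0}$ is zero in $A$ and $\operatorname{Tor}_i(A,F)=0$. If the assertion holds for $I_K=J_0$, then by Step 2 it holds for all $J_l$ in every chain from $K$, in particular for $J_N=I_{K\cup e}$. By induction on $|K|$ it holds for the whole family.

Finally $A/I_{[m]}=F$, so $\operatorname{Tor}^A_i(F,F)_j=0$ for $i\ne j$. $\square$

## 12. Freeness of $U_n$ and $L_n$, and the series

*Proof of Theorem 1.*

**Step 1: $U_n$ over a field.** $\Lambda=\Lambda_{\{x\}}$ is Koszul by Proposition 2, with Hilbert series $P_{1,m-1}$ by Proposition 1, and its quadratic dual is $U_n\otimes F$. By Fact A, $U_n\otimes F$ is Koszul with Hilbert series $1/P_{1,m-1}(-t)$. This does not depend on $F$.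

**Step 2: $U_n$ is free.** $(U_n)_d$ is a finitely generated abelian group and $\dim_F(U_n)_d\otimes F$ is the same for $F=\mathbb Q$ and all $\mathbb F_p$. Apply Lemma 1.

**Step 3: $L_n$ is free.** $L_n$ is graded with finitely generated components, $L_n\otimes F$ is a Lie algebra over $F$, and $U(L_n\otimes F)=U_n\otimes F$. By Fact B,
$$\prod_{d\ge1}(1-t^d)^{-\dim(L_n\otimes F)_d}=\frac1{P_{1,m-1}(-t)}.\tag{9}$$
The coefficient of $t^d$ on the left is $\dim(L_n\otimes F)_d$ plus an expression in the dimensions in lower degrees. So (9) determines all dimensions recursively, independently of $F$. By Lemma 1 each $(L_n)_d$ is free.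

**Step 4: a generating function for $P_{k,r}$.** Let
$$G_k(x)=\exp\big(t^{-1/2}\arcsin(t^{1/2}x)\big)(1-tx^2)^{-k/2},$$
a power series in $x$ with coefficients in $\mathbb Q[t]$. Differentiating, $G_k'=G_{k+1}+k\,t\,x\,G_{k+2}$, and $G_k(0)=1$. Write $G_k=\sum_rg_{k,r}x^r/r!$. Comparing coefficients of $x^{r-1}/(r-1)!$ gives $g_{k,r}=g_{k+1,r-1}+k(r-1)t\,g_{k+2,r-2}$ for $r\ge2$, $g_{k,1}=g_{k+1,0}=1$ and $g_{k,0}=1$. This is (3), so
$$\sum_{r\ge0}P_{k,r}(t)\frac{x^r}{r!}=G_k(x).\tag{10}$$

**Step 5: the product formula.** $y=G_0$ satisfies $\sqrt{1-tx^2}\,y'=y$. Differentiating and multiplying by $\sqrt{1-tx^2}$ gives $(1-tx^2)y''-txy'=y$. The coefficient of $x^r/r!$ is $P_{0,r+2}-r(r-1)tP_{0,r}-rtP_{0,r}=P_{0,r}$, that is,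
$$P_{0,r+2}=(1+r^2t)P_{0,r}.$$
By (3) with $k=0$, $P_{0,m}=P_{1,m-1}$. Since $m-2=n-3$ and $P_{0,0}=P_{0,1}=1$,
$$P_{1,m-1}(t)=P_{0,m}(t)=\prod_{0\le j<(n-3)/2}\bigl(1+(n-3-2j)^2t\bigr)\tag{11}$$
(a factor with $r=0$ is $1$). With Step 1 this is the rank formula for $U_n$. For $m=5$ it reads $(1+9t)(1+t)=1+10t+9t^2$, as computed from (3).

**Step 6: ranks of $L_n$.** We have $1-at=\prod_d(1-t^d)^{w_d(a)}$ with $w_d(a)=\frac1d\sum_{c\mid d}\mu(c)a^{d/c}$: taking logarithms, the identity says $a^N=\sum_{d\mid N}d\,w_d(a)$ for all $N\ge1$, which is Möbius inversion. The exponents in such a product are unique. Applying this to each factor $1-(n-3-2j)^2t$ of $P_{1,m-1}(-t)$ and comparing with (9) gives the formula for $\operatorname{rank}(L_n)_d$. $\blacksquare$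

## 13. The relative algebras $L_{m,K}$ and integral monomial bases

**Definition 8.** For $K\subset[m]$ let $L_{m,K}$ be the Lie algebra over $\mathbb Z$ generated by $\nu_B$ ($B$ a triple of $[m]$ with $|B\cap K|\le1$, antisymmetric in indices), with relations (i) for disjoint pairs of such triples, and (ii) whenever $|\{i,j,p,q,r\}\cap K|\le1$. Let $U_{m,K}=U(L_{m,K})$ and
$$\Lambda_{K,\mathbb Z}=\wedge(V_{\mathbb Z}^*)/(\mathcal R_{\mathbb Z}^\perp,\ \omega_B:|B\cap K|\ge2).$$

*Example.* $L_{m,\emptyset}=L_{m+1}$, by Section 4. For $m=4$, $K=\{1,2\}$, $L_{m,K}$ is the free Lie algebra on $\nu_{134},\nu_{234}$; its enveloping algebra has series $1/(1-2t)=1/P_{2,2}(-t)$.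

**Theorem 2.** Let $m\ge2$, $K\subset[m]$, $k=|K|$.

1. $U_{m,K}$ and $L_{m,K}$ are free $\mathbb Z$-modules. For every field $F$, $U_{m,K}\otimes F$ is Koszul with quadratic dual $\Lambda_{K,\mathbb Z}\otimes F$. Its Hilbert series is $1/P_{k,m-k}(-t)$, where $\sum_rP_{k,r}(t)x^r/r!=\exp(t^{-1/2}\arcsin(t^{1/2}x))(1-tx^2)^{-k/2}$.
2. $\Lambda_{K,\mathbb Z}$ is a free $\mathbb Z$-module with Hilbert polynomial $P_{k,m-k}$, and the monomials $\beta_i$, $i\in\mathcal I_K$ (for $K=\emptyset$: $i\in\mathcal I_{\{x\}}$, any $x$), form a $\mathbb Z$-basis.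
3. For every field $F$, with $n=m+1$, $H^*(L_n\otimes F;F)\cong\Lambda_{\emptyset,\mathbb Z}\otimes F$ as graded algebras, and $U_n\otimes F$ has global dimension exactly $\lfloor(n-2)/2\rfloor$.

*Proof.* Write $\Lambda_{K,F}$ for the algebra $\Lambda_K$ over $F$.

**Step 1: base change from $\mathbb Z$ to $F$.** By Lemma 3, $\mathcal R_{\mathbb Z}$ is a direct summand of $\wedge^2V_{\mathbb Z}$. So $\mathcal R_{\mathbb Z}\otimes F$ embeds in $\wedge^2V$ with image $\mathcal R$. The group $\mathcal R_{\mathbb Z}^\perp$ is also a direct summand, of complementary rank, and its image in $\wedge^2V^*$ lies in $\mathcal R^\perp$ and has the same dimension. Hence $\mathcal R_{\mathbb Z}^\perp\otimes F=\mathcal R^\perp$ and $\Lambda_{K,\mathbb Z}\otimes F=\Lambda_{K,F}$.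

**Step 2: part 2.** First let $K\ne\emptyset$. The map $\mathbb Z^{\mathcal I_K}\to\Lambda_{K,\mathbb Z}$ given by the $\beta_i$ becomes an isomorphism after tensoring with any field, by Step 1 and Proposition 1. In each degree its cokernel is finitely generated and zero mod every prime $p$, so it is $0$. It is injective because $\mathbb Z^{\mathcal I_K}$ is torsion-free and the map is injective over $\mathbb Q$. For $K=\emptyset$ we have $\Lambda_{\emptyset,\mathbb Z}=\Lambda_{\{x\},\mathbb Z}$, since no triple meets $\{x\}$ twice, and $P_{0,m}=P_{1,m-1}$.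

**Step 3: the quadratic dual of $\Lambda_{K,F}$.** Let $V_K\subset V$ be the span of the $\nu_B$ with $|B\cap K|\le1$. Killing the other $\omega_B$ means restricting to $V_K$, so $\Lambda_{K,F}=\wedge V_K^*/(\mathcal R^\perp|_{\wedge^2V_K})$. An element of $\wedge^2V_K$ is annihilated by $\mathcal R^\perp$ exactly if it lies in $\mathcal R$, so $\mathcal R^\perp|_{\wedge^2V_K}=(\mathcal R\cap\wedge^2V_K)^\perp$. As in Section 6, the quadratic dual of $\Lambda_{K,F}$ is $T(V_K)/(\mathcal R\cap\wedge^2V_K)$.

Since $\wedge^2V_K$ is a coordinate subspace, $\mathcal R\cap\wedge^2V_K$ splits by supports. It contains an element (i) exactly when both triples meet $K$ in at most one element. If $|S\cap K|\le1$, then $\mathcal R_S\subset\wedge^2V_K$. If $|S\cap K|\ge2$, choose $x\ne x'$ in $S\cap K$ and $W$ as in the proof of Lemma 4(b); then $\wedge^2V_K\subset W^\perp$, and $\mathcal R_S\cap\wedge^2V_K=0$ by (2). So $\mathcal R\cap\wedge^2V_K$ is spanned by exactly the relations of $L_{m,K}$, and the quadratic dual of $\Lambda_{K,F}$ is $U_{m,K}\otimes F$.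

**Step 4: part 1.** $\Lambda_{K,F}$ is Koszul by Proposition 2, with Hilbert series $P_{k,m-k}$ by Proposition 1 (for $K=\emptyset$, by $P_{0,m}=P_{1,m-1}$). By Fact A, $U_{m,K}\otimes F$ is Koszul with Hilbert series $1/P_{k,m-k}(-t)$, independent of $F$; its quadratic dual is $\Lambda_{K,F}=\Lambda_{K,\mathbb Z}\otimes F$. Freeness of $U_{m,K}$ follows by Lemma 1. Freeness of $L_{m,K}$ follows as in Step 3 of Section 12, with (9) replaced by $\prod_d(1-t^d)^{-\dim(L_{m,K}\otimes F)_d}=1/P_{k,m-k}(-t)$. The generating function is (10).

**Step 5: part 3.** By definition of Lie algebra cohomology and Fact A, $H^*(L_n\otimes F;F)=\operatorname{Ext}_{U(L_n\otimes F)}(F,F)=\operatorname{Ext}_{U_n\otimes F}(F,F)\cong(U_n\otimes F)^!=\Lambda_{\emptyset,\mathbb Z}\otimes F$ as graded algebras. The global dimension of a connected graded algebra is the largest $i$ with $\operatorname{Tor}_i(F,F)\ne0$ (textbook fact). Here $\operatorname{Tor}_i(F,F)$ has the dimension of $\operatorname{Ext}^i(F,F)\cong\Lambda_i$, so this is $\deg P_{0,m}$. By (11) the degree is the number of integers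 $j$ with $0\le j<(n-3)/2$, which equals $\lfloor(n-2)/2\rfloor$. $\blacksquare$

*Check on small cases.* For $n=3$, $U_3\otimes F=F$ has global dimension $0$; for $n=4$, $F[g]$ has $1$; for $n=5$, the free algebra on four generators has $1$. The formula gives $0,1,1$.
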